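# Invariant horospherical mean curvature in dimension three

Throughout, Riemannian manifolds are connected, complete and $C^\infty$. For a unit vector $v$ we write $R_v=R(\cdot,v)v$ for the curvature endomorphism of $v^\perp$, so normal Jacobi fields along a geodesic $c$ satisfy $J''+R_{c'}J=0$ and $\operatorname{tr}R_v=\operatorname{Ric}(v,v)$. A prime along a geodesic is the covariant derivative. The unit tangent bundle is $SX$, with footpoint map $\pi:SX\to X$ and geodesic flow $\phi^t$; $c_v$ is the geodesic with $c_v'(0)=v$.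

## 1. Jacobi tensors, horospheres and the function $h$

**Definition (no conjugate points).** $(X,g)$ has no conjugate points if no nonzero Jacobi field vanishes at two different times.

On the round $S^2$ the field $\sin t$ times a parallel normal vector vanishes at $0$ and $\pi$, so $S^2$ has conjugate points. If the curvature is $\le 0$ there are none: $(|J|^2)''=2|J'|^2-2\langle R_{c'}J,J\rangle\ge0$ for normal $J$, and a convex nonnegative function with two zeros vanishes between them. (Tangential Jacobi fields are $(\alpha+\beta t)c'$ and never matter.)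

**Definition (Jacobi tensor).** A Jacobi tensor along $c_v$ is a smooth field $Y(t)$ of endomorphisms of $c_v'(t)^\perp$ with $Y''+R_{c_v'}Y=0$. Equivalently, $Yx$ is a Jacobi field for each parallel normal field $x$.

In constant curvature $-k^2$, $k>0$, in a parallel frame, $Y(t)=\cosh(kt)\,Y(0)+k^{-1}\sinh(kt)\,Y'(0)$.

From now on $X$ is simply connected without conjugate points. Let $W,Z$ be the Jacobi tensors along $c_v$ with $W(0)=\mathrm{Id},W'(0)=0$ and $Z(0)=0,Z'(0)=\mathrm{Id}$. Since there are no conjugate points, $Z(r)$ is invertible for $r\ne0$, so there is exactly one Jacobi tensor $S_{v,r}$ with $S_{v,r}(0)=\mathrm{Id}$, $S_{v,r}(r)=0$, namely $S_{v,r}=W+ZU_{v,r}$ with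
$$U_{v,r}:=S_{v,r}'(0)=-Z(r)^{-1}W(r).$$
For fixed $r$ it depends continuously on $v$. We want to let $r\to\infty$.

**Step 1.1: $U_{v,r}$ is symmetric and $S_{v,r}(t)$ is invertible for $t\neq r$.** For $S=S_{v,r}$ the Wronskian $S'^{\,T}S-S^TS'$ is constant in $t$, because $R$ is symmetric, and it vanishes at $t=r$. At $t=0$ this reads $U_{v,r}^T=U_{v,r}$. If $S_{v,r}(t)x=0$ with $x\ne0$, $t\neq r$, then the nonzero Jacobi field $S_{v,r}x$ vanishes at $t$ and at $r$, which is excluded.

**Step 1.2: monotonicity, so that the limit exists.** For $r\neq r'$ the Jacobi tensor $S_{v,r}-S_{v,r'}$ vanishes at $0$, so it equals $Z\,(U_{v,r}-U_{v,r'})$. At time $r$ we get $-S_{v,r'}(r)=Z(r)(U_{v,r}-U_{v,r'})$, and the left side is invertible. So $U_{v,r}-U_{v,r'}$ is never singular. As $r'\to0^\pm$ we have $U_{v,r'}=-\frac1{r'}\mathrm{Id}+O(1)$. Fix $r>0$. As $r'\to0^+$, $U_{v,r}-U_{v,r'}$ becomes positive definite, and it stays so for all $0<r'<r$, because it is continuous in $r'$ and nonsingular. In the same way $U_{v,-r'}-U_{v,r}>0$ for all $r,r'>0$.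 So $U_{v,r}$ increases with $r>0$ and is bounded above by $U_{v,-1}$.

**Definition (stable Jacobi tensor, $U^s$, $U^u$).** $U^s_v:=\lim_{r\to\infty}U_{v,r}$, and $S_v:=\lim_{r\to\infty}S_{v,r}=W+ZU^s_v$ is the stable Jacobi tensor, with $S_v'(0)=U^s_v$. Put $U^u_v:=-U^s_{-v}$.

Reversing time gives $U_{v,-r}=-U_{-v,r}$, so $U^u_v=\lim_{r\to\infty}U_{v,-r}$ and $U_v^s\le U_v^u$. In constant curvature $-k^2$ one has $S_{v,r}(t)=\frac{\sinh(k(r-t))}{\sinh(kr)}\mathrm{Id}\to e^{-kt}\mathrm{Id}$, so $U^s=-k$ and $U^u=k$. In $\mathbb R^n$, $S_{v,r}(t)=(1-t/r)\mathrm{Id}\to\mathrm{Id}$ and $U^s=U^u=0$.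

**Step 1.3: $U^s$ and $U^u$ solve the Riccati equation along geodesics.** For $r>t$, $\tau\mapsto S_{v,r}(t+\tau)S_{v,r}(t)^{-1}$ is the tensor $S_{\phi^tv,\,r-t}$, so $S_{v,r}'(t)=U_{\phi^tv,r-t}S_{v,r}(t)$. Let $r\to\infty$:
$$S_v'(t)=U^s_{\phi^tv}S_v(t).$$
For $t$ in a compact interval $U_{\phi^tv,1}\le U^s_{\phi^tv}\le U_{\phi^tv,-1}$, and the bounds are continuous in $t$, so $|U^s_{\phi^tv}|\le M$ there. Hence $|(S_vx)'|\le M|S_vx|$ for parallel $x$. If $S_vx$ vanished at one time it would vanish identically (Gronwall), against $S_v(0)=\mathrm{Id}$. So $S_v(t)$ is invertible, $U^s_{\phi^tv}=S_v'(t)S_v(t)^{-1}$ is smooth in $t$, and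
$$U'+U^2+R=0 \tag{1}$$
for $U=U^s_{\phi^tv}$. If $V(t)=U^s_{\phi^t(-v)}$, then $U^u_{\phi^tv}=-V(-t)$, and (1) for $V$ gives (1) for $U^u$.

**Definition (Busemann function, $h$).** The Busemann function of $v$ is $b_v(x)=\lim_{t\to\infty}(d(c_v(t),x)-t)$, and its level sets are the horospheres. The horospherical mean curvature function is
$$h:SX\to\mathbb R,\qquad h(v)=\operatorname{tr}S_v'(0)=\operatorname{tr}U^s_v .$$
If the Busemann functions are $C^2$, then $h(v)=\Delta b_v(\pi(v))$ with $\Delta=-\operatorname{div}\circ\operatorname{grad}$, the mean curvature at $\pi(v)$ of the horosphere through $\pi(v)$.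

In $\mathbb R^n$, $b_v(x)=-\langle x-\pi(v),v\rangle$, horospheres are hyperplanes and $h=0$. In the upper half plane model of $\mathbb H^2$, for the upward unit vertical vector at height $1$, $b_v=-\log y$ and $\Delta b_v=-y^2(\partial_x^2+\partial_y^2)(-\log y)=-1$; this matches $\operatorname{tr}U^s=-1$.

**Definition (invariant horospherical mean curvature function).** $(X,g)$ is a manifold with invariant horospherical mean curvature function if it has no conjugate points and $h$ is continuous, reversible ($h(-v)=h(v)$ for all $v\in SX$) and flow invariant ($h(\phi^tv)=h(v)$ for all $v\in SX$, $t\in\mathbb R$).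

*Example: three model spaces.* $\mathbb R^3$ and $\mathbb H^3$ (curvature $-1$) qualify, with $h=0$ and $h=-2$. Consider $\mathbb H^2\times\mathbb R$ with vertical unit field $\partial_z$, and $v=v_{\mathbb H^2}+v_{\mathbb R}\partial_z$. The curvature is $\le0$, so there are no conjugate points. If $v_{\mathbb H^2}\neq0$, let $e_1$ be the unit vector tangent to $\mathbb H^2$ orthogonal to $v_{\mathbb H^2}$, and $e_2$ the unit vector orthogonal to $v$ in the span of $v_{\mathbb H^2}$ and $\partial_z$. Both extend to parallel fields along $c_v$ of the same form. In a product, $R_vx=R^{\mathbb H^2}(x_{\mathbb H^2},v_{\mathbb H^2})v_{\mathbb H^2}$, so $R_ve_1=-|v_{\mathbb H^2}|^2e_1$, and $R_ve_2=0$ since the horizontal part of $e_2$ is a multiple of $v_{\mathbb H^2}$. If $v_{\mathbb H^2}=0$ then $R_v=0$. In all cases $R_v=\operatorname{diag}(-|v_{\mathbb H^2}|^2,0)$ is constant in a parallel frame. So $U^s_v=\operatorname{diag}(-|v_{\mathbb H^2}|,0)$ and $h(v)=-|v_{\mathbb H^2}|$, which is continuous, reversible and flow invariant.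

## 2. Theorem A, surfaces and products

Which simply connected 3-manifolds have an invariant horospherical mean curvature function? A known fact suggests an answer. A D'Atri space is a Riemannian manifold whose local geodesic symmetries are volume preserving up to sign; from Kowalski's classification of 3-dimensional D'Atri spaces one obtains that a simply connected one without conjugate points is, up to scaling, $\mathbb R^3$, $\mathbb H^2\times\mathbb R$ or $\mathbb H^3$. The conjecture that the same list answers our question is taken from Gerhard Knieper, JeongHyeong Park and Norbert Peyerimhoff, "Horospherical mean curvature functions and D'Atri spaces", arXiv:2510.04572 (2025). It is true.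

> **Theorem A.** Let $(X,g)$ be a simply connected 3-manifold with invariant horospherical mean curvature function. Then, up to scaling, $X$ is isometric to $\mathbb R^3$, $\mathbb H^2\times\mathbb R$ or $\mathbb H^3$.

Two cases can be done by hand, and the second is needed at the end.

**Surfaces.** Let $\dim X=2$. Then $v^\perp$ is a line, $U^s_v$ is the number $h(v)$, and (1) along $c_v$ reads $0+h(v)^2+K=0$. So the Gauss curvature $K$ is constant along every geodesic. Any two points lie on a geodesic, so $K$ is a constant $\le0$, and $X$ is $\mathbb R^2$ or a scaled $\mathbb H^2$.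

**Products.** Let $X=\Sigma\times\mathbb R$ have invariant horospherical mean curvature function, with $\Sigma$ a complete simply connected surface of curvature $K$. For horizontal $w\in S\Sigma$, in the parallel frame (unit normal of $c_w$ in $\Sigma$, $\partial_z$) we have $R=\operatorname{diag}(K,0)$. So $S_{w,r}=\operatorname{diag}(j_r,1-t/r)$ with a scalar function $j_r$, $S_w=\operatorname{diag}(j,1)$, and $U^s=\operatorname{diag}(u,0)$ with $u=\operatorname{tr}U^s=h(w)$ constant along $c_w$. The first entry of (1) gives $K=-h(w)^2$ along $c_w$. So $K$ is constant along geodesics of $\Sigma$, hence a constant $\le 0$, and $X$ is $\mathbb R^3$ or a scaled $\mathbb H^2\times\mathbb R$.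

## 3. The two Riccati equations in dimension three

From here to the end of Section 11, $(X,g)$ is as in Theorem A. We imitate the surface argument and see how much it gives.

**Step 3.1: $U^s$ and $U^u$ are continuous on $SX$.** For fixed $r$, $\operatorname{tr}U_{v,r}$ is continuous in $v$, and it increases to the continuous function $h$. By Dini's theorem the convergence is locally uniform. Since $0\le U_v^s-U_{v,r}\le(h(v)-\operatorname{tr}U_{v,r})\,\mathrm{Id}$, also $U_{v,r}\to U^s_v$ locally uniformly, so $U^s$ is continuous, and so is $U^u_v=-U^s_{-v}$.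

**Step 3.2: split into trace and traceless part.** We have $\operatorname{tr}U^s_v=h(v)$ and $\operatorname{tr}U^u_v=-h(-v)=-h(v)$. Since $U^u-U^s\ge0$, $-2h(v)\ge0$. Put $a:=-h/2\ge0$, a continuous, even, flow invariant function, and
$$U^s=-a+B,\qquad U^u=a+A,\qquad P:=A+B,\qquad Q:=A-B,$$
where $A,B,P,Q$ are traceless symmetric endomorphisms of the plane $v^\perp$, continuous in $v$ and smooth along geodesics. Let $R_0(v)$ be the traceless part of $R_v$, and $\langle S,T\rangle=\operatorname{tr}ST$. For traceless symmetric $2\times2$ matrices $T^2=\frac12|T|^2\mathrm{Id}$. As $a$ is constant along orbits, the trace and traceless parts of (1) for $U^s$ and $U^u$ are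
$$\operatorname{Ric}(v,v)=-2a^2-|B|^2=-2a^2-|A|^2,\qquad B'=2aB-R_0,\qquad A'=-2aA-R_0. \tag{2}$$
So $|A|=|B|$, that is, $\langle P,Q\rangle=0$, and $|P|^2+|Q|^2=4|A|^2$. Adding and subtracting,
$$Q'=-2aP,\qquad P'=-2aQ-2R_0,\qquad -4\operatorname{Ric}(v,v)=8a^2+|P|^2+|Q|^2. \tag{3}$$
In particular $\operatorname{Ric}\le0$.

**Step 3.3: consequences.** First $(|Q|^2)'=-4a\langle P,Q\rangle=0$, so
$$|Q|\ \text{is constant along geodesics.} \tag{4}$$
Differentiating $\langle P,Q\rangle=0$ gives
$$\langle R_0,Q\rangle=-a(|P|^2+|Q|^2),\qquad\text{hence}\quad a|Q|\le|R_0|. \tag{5}$$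
With $C(v):=(\nabla_v\operatorname{Ric})(v,v)$, the derivative of $\operatorname{Ric}(c',c')$ along the geodesic, (3) and (4) give $C=-\frac14(|P|^2)'=-\frac12\langle P,P'\rangle$, i.e.
$$C=\langle P,R_0\rangle. \tag{6}$$
Finally, $a(-v)+A(-v)=U^u_{-v}=-U^s_v=a(v)-B(v)$ gives
$$A(-v)=-B(v),\qquad P(-v)=-P(v),\qquad Q(-v)=Q(v). \tag{7}$$

## 4. One free angle along every geodesic

On surfaces one Riccati equation finished the proof. Here it gives $\operatorname{Ric}(v,v)=-2a^2-|B|^2$. If $B$ were zero for all $v$, $\operatorname{Ric}(c',c')$ would be constant along geodesics, but the traceless part $B$ satisfies $B'=2aB-R_0$ with $R_0$ unknown. Using both equations we gained (4). Here is the exact point where studying one geodesic at a time stops.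

**Observation.** Fix constants $a>0$, $q>0$ and *any* smooth function $\theta:\mathbb R\to\mathbb R$. Identify the matrix $\begin{pmatrix}u&q'\\q'&-u\end{pmatrix}$ with $u+iq'$, and set
$$Q=q\,e^{i\theta},\quad P=-\frac{Q'}{2a}=-\frac{i\theta'}{2a}Q,\quad R_0=-\tfrac12(P'+2aQ),\quad A=\tfrac12(P+Q),\quad B=\tfrac12(P-Q).$$
Then $P\perp Q$, so $|A|=|B|$. Also $A'+2aA=\frac12(P'-2aP)+aP+aQ=\frac12P'+aQ=-R_0$ and $B'-2aB=\frac12(P'+2aP)-aP+aQ=-R_0$. Take the trace of $R$ to be $-2a^2-|A|^2$. Then $-a+B$ and $a+A$ solve (1) with constant traces, and $\theta$ was arbitrary. So the two Riccati equations with constant traces along a single geodesic leave one free function, and geodesics must be compared with each other.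

Two things make the comparison possible. Topology: on each sphere $S_pX$ the section $A$ must have a zero, so there are special directions. Rigidity at special directions: (4) and (5) say that along a geodesic with $a>0$, $|R_0|$ can never drop below the *constant* $a|Q|$. Applied to geodesics close to one on which $R_0$ vanishes, this conflicts with the way neighboring geodesics spread.

## 5. Ricci curvature in dimension three and an Euler number

**Step 5.1: $R_0$ in terms of $\operatorname{Ric}$.** Let $(w,x,y)$ be an orthonormal basis, $\mathrm{scal}$ the scalar curvature, $G=\operatorname{Ric}-\frac12\mathrm{scal}\,g$. The three sectional curvatures add up to $\frac12\mathrm{scal}$ and $\operatorname{Ric}(y,y)=K(y,w)+K(y,x)$, so $K(w,x)=\frac12\mathrm{scal}-\operatorname{Ric}(y,y)=-G(y,y)$; likewise $K(w,y)=-G(x,x)$. In $\operatorname{Ric}(x,y)$ only the basis vector $w$ contributes, so $\langle R_wx,y\rangle=\operatorname{Ric}(x,y)$. The half difference of diagonal entries of $R_w$ is $\frac12(K(w,x)-K(w,y))=\frac12(\operatorname{Ric}(x,x)-\operatorname{Ric}(y,y))$.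 Therefore
$$R_0(w)=\big(\operatorname{Ric}|_{w^\perp}\big)_0\qquad(\text{traceless part}). \tag{8}$$

**Step 5.2: complex coordinates.** Given an orthonormal frame of $w^\perp$, identify $w^\perp\cong\mathbb C$ and the space $\mathrm{Sym}_0(w^\perp)$ of traceless symmetric endomorphisms with $\mathbb C$ by $\begin{pmatrix}u&q\\q&-u\end{pmatrix}\leftrightarrow u+iq$. Comparing entries,
$$(x\otimes y+y\otimes x)_0\leftrightarrow xy,\qquad (x\otimes x)_0\leftrightarrow\tfrac12x^2$$
(complex products). Rotating the frame by $\theta$ multiplies the coordinate of a vector by $e^{-i\theta}$, hence that of $(x\otimes x)_0$, so of every element of $\mathrm{Sym}_0$, by $e^{-2i\theta}$.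

**Step 5.3: the total index is $4$.** Identify $T_w(S_pX)=w^\perp$. Using oriented frames, $E=\mathrm{Sym}_0(T S_pX)$ is an oriented plane bundle over $S_pX\cong S^2$, and $A$, $B$, $R_0$ restrict to continuous sections. The index of an isolated zero is the winding number of the coordinate on a small positively oriented circle, in an oriented frame. The sum of the indices of a section with isolated zeros is the Euler number of $E$, the same for all sections. If $\xi$ is a vector field on $S^2$ with isolated zeros, its indices add up to $2$; the section $(\xi\otimes\xi)_0\leftrightarrow\frac12\xi^2$ has doubled indices. So the Euler number of $E$ is $4$. Consequently $A$ has a zero on each $S_pX$, and if its zeros are isolated their indices add up to $4$.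

Reversing the orientation conjugates the coordinate and reverses the circle, so the index does not depend on the orientation and is invariant under all isometries of $S^2$.

*Example.* For $e\in S_pX$ let $e_w=e-\langle e,w\rangle w$ be the projection of $e$ to $w^\perp$. At $w=\cos\epsilon\,e+\sin\epsilon\,x$ it equals $\sin\epsilon(\sin\epsilon\,e-\cos\epsilon\,x)$, so it points inward on small circles around $e$ and has index $1$ at $e$. Hence $(e_w\otimes e_w)_0$ has index $2$ at $e$, and by symmetry $2$ at $-e$, with total $4$.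

Since $|A|=|B|$,
$$A(v)=0\iff B(v)=0\iff P(v)=Q(v)=0. \tag{9}$$

## 6. Geodesics along which $R_0$ vanishes

**Definition.** $\mathcal Z=\{v\in SX:\ a(v)>0,\ R_0(v)=0\}$.

In $\mathbb H^3$, $\mathcal Z=SX$. In $\mathbb R^3$, $a=0$ and $\mathcal Z=\emptyset$. In $\mathbb H^2\times\mathbb R$, $a=\frac12|v_{\mathbb H^2}|$ and $R_0=0$ only where $v_{\mathbb H^2}=0$, so again $\mathcal Z=\emptyset$.

**Step 6.1: $\mathcal Z$ is invariant under the flow and under $v\mapsto-v$.** Let $v\in\mathcal Z$. By (5), $P=Q=0$ at $v$. By (4), $Q\equiv0$ on the orbit; then $Q'=-2aP$ gives $P\equiv0$, and $P'=-2aQ-2R_0$ gives $R_0\equiv0$ on the orbit. The same argument shows that $a(v)>0$ and $Q(v)=0$ imply $Q\equiv P\equiv R_0\equiv0$ on the orbit. So $\mathcal Z=\{a>0,\ Q=0\}$ is flow invariant, and by (7) invariant under $v\mapsto-v$. On $\mathcal Z$ we have $P=Q=0$, $\operatorname{Ric}(v,v)=-2a^2$ and $R_v=-a^2\mathrm{Id}$.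

The proof now splits. **Case I:** $\mathcal Z\neq\emptyset$; we show that $X$ is a scaled $\mathbb H^3$ (Sections 7, 8). **Case II:** $\mathcal Z=\emptyset$; we reach $\mathbb R^3$ and $\mathbb H^2\times\mathbb R$ (Sections 9 to 11). The rest of this section prepares tools.

**Step 6.2: $\operatorname{Ric}$ at a vector of $\mathcal Z$.** For $N\in\mathcal Z$ put $\kappa=a(N)$, and let $\eta$ be the component in $N^\perp$ of $\operatorname{Ric}(N,\cdot)^\sharp$. By (8), $\operatorname{Ric}|_{N^\perp}=\lambda g$. With $m:=-2\kappa^2-\lambda$ and $\mathrm{scal}=2\lambda-2\kappa^2$,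
$$\operatorname{Ric}=\lambda g+mN\otimes N+N\otimes\eta+\eta\otimes N,\qquad G=\kappa^2g+mN\otimes N+N\otimes\eta+\eta\otimes N. \tag{10}$$
The goal of Case I is $\eta=0$ and $m=0$. These are visible in $R_0$ near $N$: let $w=(N+\epsilon x)/\sqrt{1+\epsilon^2|x|^2}$ with $x\perp N$ and let $f_1,f_2$ be an orthonormal frame of $w^\perp$. Then $\langle N,f_i\rangle=-\epsilon\langle x,f_i\rangle$, so by (8) and (10), $R_0(w)$ is exactly the traceless part of
$$m\epsilon^2x_ix_j-\epsilon(x_i\eta_j+x_j\eta_i),\qquad x_i=\langle x,f_i\rangle,\ \eta_i=\langle\eta,f_i\rangle. \tag{11}$$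
So $\eta$ is the first-order term and, once $\eta=0$, $m$ is the second-order term.

**Step 6.3: the Bianchi identity.** Let $N$ be a smooth local unit field with values in $\mathcal Z$ and $\nabla_NN=0$. Then $\kappa^2=-\frac12\operatorname{Ric}(N,N)$ is smooth, and $N(\kappa)=0$ by flow invariance of $a$. Put $L=\nabla N|_{N^\perp}:N^\perp\to N^\perp$ and $\tau=\operatorname{tr}L=\operatorname{div}N$. The divergences of the terms of $G$ are $\nabla\kappa^2$, $(N(m)+\tau m)N$, $\tau\eta+\nabla_N\eta$ and $(\operatorname{div}\eta)N+L\eta$. Here $\nabla\kappa^2\perp N$, $L\eta\perp N$, and $\langle\nabla_N\eta,N\rangle=-\langle\eta,\nabla_NN\rangle=0$. So the contracted Bianchi identity $\operatorname{div}G=0$ is equivalent to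
$$\nabla\kappa^2+\tau\eta+\nabla_N\eta+L\eta=0,\qquad N(m)+\tau m+\operatorname{div}\eta=0. \tag{12}$$
If $J$ is the variation field of a family of integral curves of $N$ with $J\perp N$ at one time, then $J'=\nabla_NJ=\nabla_JN=LJ$, $J$ stays orthogonal to $N$, and $J''=-R_NJ$. Hence $L'+L^2=-R_N$ along integral curves, which here equals $\kappa^2\mathrm{Id}$.

**Lemma 1.** Let $f_\epsilon:\mathbb R\to\mathbb C$ $(0<\epsilon<\epsilon_0)$ be $C^2$, uniformly bounded, with $|f_\epsilon|$ constant for each $\epsilon$, and $f_\epsilon''=4a_\epsilon^2f_\epsilon+4a_\epsilon r_\epsilon$ with constants $a_\epsilon$. Suppose that as $\epsilon\to0$, $a_\epsilon\to\kappa>0$ and $r_\epsilon\to r$ locally uniformly, $r_\epsilon$ and $r$ continuous. Then $f_\epsilon$ converges in $C^1_{loc}$ to a $C^2$ function $\hat f$ with $\hat f''=4\kappa^2\hat f+4\kappa r$ and $|\hat f|$ constant, and $\hat f$ is the only bounded solution of this equation on $\mathbb R$.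

*Proof.* On a compact set $f_\epsilon''$ is bounded uniformly in small $\epsilon$. By $f'(s)=f(s+1)-f(s)-\int_0^1(1-u)f''(s+u)\,du$ the same holds for $f'_\epsilon$. By Arzelà–Ascoli, every sequence $\epsilon\to0$ has a subsequence along which $f_\epsilon$ converges in $C^1_{loc}$. By the equation $f''_\epsilon$ then converges locally uniformly. So the limit is $C^2$, solves the limit equation, is bounded and has constant modulus. Two bounded solutions differ by a bounded solution of $f''=4\kappa^2f$, i.e. a bounded combination of $e^{\pm2\kappa s}$, which is $0$. So all subsequential limits agree. $\square$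

**Lemma 2.** Let $c$ be a geodesic, $\mathcal I\ni0$ a compact interval, $\kappa\ge0$. Suppose that for each $t\in\mathcal I$ there is a smooth unit field $N$ near $c(t)$ with $\nabla_NN=0$ and $N(c(s))=c'(s)$ for $s$ near $t$, and that the fields for neighboring $t$ agree near common points $c(s)$. Suppose $R_{c'}=-\kappa^2\mathrm{Id}$ on $\mathcal I$. Put $L(t)=\nabla N|_{c'(t)^\perp}$, $L_0=L(0)$, and let $Y'=LY$, $Y(0)=\mathrm{Id}$ in a parallel frame. Then $Y=\cosh(\kappa t)+\kappa^{-1}\sinh(\kappa t)L_0$ (meaning $1+tL_0$ if $\kappa=0$). Moreover, for $x_0\perp c'(0)$, $w_\epsilon=(c'(0)+\epsilon x_0)/|c'(0)+\epsilon x_0|$, $c_\epsilon=c_{w_\epsilon}$ and small $\epsilon>0$, on $\mathcal I$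
$$c_\epsilon'=\frac{N+\epsilon x_\epsilon}{\sqrt{1+\epsilon^2|x_\epsilon|^2}},\quad x_\epsilon\perp N,\qquad x_\epsilon\to x:=Y^{-1}x_0\ \text{ uniformly on }\mathcal I\text{ as }\epsilon\to0.$$

*Proof.* As in Step 6.3, $L'+L^2=-R_{c'}=\kappa^2\mathrm{Id}$. So $Y''=(L'+L^2)Y=\kappa^2Y$, which gives the formula; $Y$ is invertible on $\mathcal I$ as the solution of $Y'=LY$. By compactness of $\mathcal I$, for small $\epsilon$ the point $c_\epsilon(s)$ lies in the domain of the local field near $c(s)$ and $\langle c_\epsilon',N\rangle>0$. Define $x_\epsilon$ by $\epsilon x_\epsilon=c_\epsilon'/\langle c_\epsilon',N\rangle-N(c_\epsilon)$. This is orthogonal to $N$, and $|c_\epsilon'|=1$ gives the displayed form. The right side is smooth in $(\epsilon,s)$ and is $0$ at $\epsilon=0$, so $x_\epsilon$ converges uniformly to its covariant $\epsilon$-derivative at $0$. The function $\epsilon\mapsto\langle c'_\epsilon,N\rangle\le1$ has a maximum at $\epsilon=0$, so its derivative there is $0$, and the limit is $x=J'-LJ$, where $J$ is the variation field: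 $J(0)=0$, $J'(0)=x_0$, $J''=\kappa^2J$. Then
$$x'=\kappa^2J-(\kappa^2-L^2)J-LJ'=-L(J'-LJ)=-Lx,\qquad x(0)=x_0.$$
Both $Y$ and $L=Y'Y^{-1}$ are functions of the matrix $L_0$, so they commute, and $(Y^{-1})'=-Y^{-1}L=-LY^{-1}$. Hence $x=Y^{-1}x_0$. $\square$

In Sections 7 and 8, elements of $\mathrm{Sym}_0$ are complex numbers as in Step 5.2, in frames parallel along geodesics, and moduli are complex moduli, so $\langle S,T\rangle=2\operatorname{Re}(\bar ST)$. Then (5) reads $\operatorname{Re}(\bar R_0Q)=-a(|P|^2+|Q|^2)$, and still $a|Q|\le|R_0|$.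

## 7. First order: the mixed Ricci term $\eta$ vanishes on $\mathcal Z$

Suppose $v\in\mathcal Z$ and $\eta(v)\ne0$. Let $c=c_v$, $\kappa=a(v)>0$, $\eta(t):=\eta(c'(t))$, which makes sense because $c'(t)\in\mathcal Z$. Since $R_{c'}=-\kappa^2\mathrm{Id}$, the normal Jacobi fields along $c$ are $J=e^{\kappa s}\alpha+e^{-\kappa s}\beta$ with $\alpha,\beta\in\mathbb C$; let $\mathcal J$ be this real 4-dimensional space. The contradiction will be between a lower bound for $|\eta(t)|$ from linearizing (4), (5), and an upper bound from Bianchi.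

**Step 7.1: linearize $Q$ and $R_0$ along $c$.** For $J\in\mathcal J$ choose a smooth curve $w_\epsilon$ in $SX$ with $w_0=v$ such that $c_\epsilon=c_{w_\epsilon}$ has variation field $J$, and parallel orthonormal frames of $c_\epsilon'^\perp$ smooth in $(\epsilon,s)$. In these frames $R_0(c'_\epsilon(s))=:\mathcal R(\epsilon,s)$ is smooth and $\mathcal R(0,s)=0$. Let $r_J(s)=\partial_\epsilon\mathcal R(0,s)$. It is the derivative of the section $R_0$ at a zero, so it depends only, and linearly, on $(J(s),J'(s))$. Write $a_\epsilon=a(w_\epsilon)\to\kappa$ and $Q_\epsilon(s)=Q(c'_\epsilon(s))$. By (3), $Q_\epsilon''=-2a_\epsilon P_\epsilon'=4a_\epsilon^2Q_\epsilon+4a_\epsilon\mathcal R(\epsilon,\cdot)$. By (4) and (5), $|Q_\epsilon(s)|=|Q_\epsilon(0)|\le|R_0(w_\epsilon)|/a_\epsilon=O(\epsilon)$ uniformly in $s\in\mathbb R$. So Lemma 1 applies to $Q_\epsilon/\epsilon$ with $r_\epsilon=\mathcal R(\epsilon,\cdot)/\epsilon\to r_J$ and gives a limit $\hat Q_J$ with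
$$\hat Q_J''=4\kappa^2\hat Q_J+4\kappa r_J,\qquad|\hat Q_J|\equiv\text{const}. \tag{13}$$
As the unique bounded solution, $\hat Q_J$ depends only on $J$, and real linearly. Divide (5) by $\epsilon^2$; since $P_\epsilon=-Q_\epsilon'/2a_\epsilon$ and the convergence is $C^1_{loc}$, the limit is $\operatorname{Re}(\bar r_J\hat Q_J)=-\kappa(|\hat P|^2+|\hat Q_J|^2)$ with $\hat P=-\hat Q_J'/2\kappa$. Together with (13),
$$\kappa|\hat Q_J|\le|r_J(s)|\ \ \forall s;\qquad \hat Q_J=0\Rightarrow r_J\equiv0;\qquad r_J(s)=0\text{ for one }s\Rightarrow\hat Q_J=0. \tag{14}$$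

**Step 7.2: everything is governed by one complex number $F(J)$.** Let $F(J):=\hat Q_J(0)$, and let $J_{t,x}(s)=\kappa^{-1}\sinh(\kappa(s-t))\,x$ be the field with $J(t)=0$, $J'(t)=x$. By the first-order term of (11) at $N=c'(t)$,
$$r_{J_{t,x}}(t)=-\eta(t)\,x\qquad\text{(complex product)}.$$
As $\eta(0)\neq0$, for $x\neq0$ we have $r_{J_{0,x}}\not\equiv0$, so $\hat Q_{J_{0,x}}\ne0$ by (14), and $F(J_{0,x})\ne0$ since $|\hat Q_J|$ is constant. So $F$ is injective on the real plane $\{J_{0,x}\}$, and $F:\mathcal J\to\mathbb C$ is onto.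

If $F(J)=0$ then $\hat Q_J\equiv0$. So $\hat Q_J(s)=\Theta(s)F(J)$ with a real linear map $\Theta(s)$ of $\mathbb C$, which is an isometry because $|\hat Q_J(s)|=|F(J)|$. It is $C^2$ in $s$, since its columns are functions $\hat Q_J$, and $\Theta(0)=1$. By continuity $\det\Theta=1$, so $\Theta(s)$ is multiplication by $e^{i\theta(s)}$ with $\theta\in C^2$. By (13), $r_J(s)=\zeta(s)F(J)$ with a complex function $\zeta$, and $|\zeta|\ge\kappa$ by (14). At $J=J_{t,x}$, $s=t$:
$$F(J_{t,x})=-\zeta(t)^{-1}\eta(t)\,x\qquad\text{for all }t\in\mathbb R,\ x\in\mathbb C.$$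

**Step 7.3: $|\eta|$ grows.** Put $F_1(x)=F(e^{\kappa s}x)$, $F_2(x)=F(e^{-\kappa s}x)$. Then $F(J_{t,x})=\frac1{2\kappa}(e^{-\kappa t}F_1(x)-e^{\kappa t}F_2(x))$ is *complex* linear in $x$ for every $t$. Using two values of $t$, $F_1$ and $F_2$ are complex linear: they are multiplications by $f_1,f_2\in\mathbb C$, not both $0$ as $F$ is onto. Comparing, $\eta(t)=\zeta(t)y(t)/2\kappa$, so
$$|\eta(t)|\ge\tfrac12|y(t)|,\qquad y(t):=f_2e^{\kappa t}-f_1e^{-\kappa t}. \tag{15}$$
We may assume $f_2\neq0$: replacing $v$ by $-v\in\mathcal Z$, with the same frame of $v^\perp$, replaces $J(s)$ by $J(-s)$ and, as $Q(-w)=Q(w)$, $\hat Q_J(s)$ by $\hat Q_J(-s)$. So it exchanges $f_1$ and $f_2$, and $\eta(-v)=-\eta(v)\neq0$. Choose $t_0$ such that $y\ne0$, hence $\eta\neq0$, on $[t_0,\infty)$.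

**Step 7.4: a geodesic field $N$ with values in $\mathcal Z$, and its derivative.** For $t\ge t_0$ the vertical derivative of $R_0$ at $c'(t)$ is $x\mapsto-\eta(t)x$, an isomorphism, and $a>0$ near $c'(t)$. By the implicit function theorem $\mathcal Z$ near $c'(t)$ is the graph of a smooth unit field $N$ near $c(t)$. By flow invariance of $\mathcal Z$, for $q$ near $c(t)$ and small $s$ the vector $\phi^sN(q)\in\mathcal Z$ is a value of $N$. So $\nabla_NN=0$, and $N=c'$ on $c$. The germ of $N$ at $c(t)$ is determined by the germ of $\mathcal Z$ at $c'(t)$, so $L(t)=\nabla N|_{c'(t)^\perp}$ is well defined and smooth on $[t_0,\infty)$, and Step 6.3 applies near each $c(t)$.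

Let $J'=LJ$ on $[t_0,\infty)$. Then $J''=(L'+L^2)J=\kappa^2J$, so $J$ is the restriction of an element of $\mathcal J$. The vector $(J,J')=(J,\nabla_JN)$ is tangent to the graph of $N$, on which $R_0=0$; so $r_J=0$ on $[t_0,\infty)$, and $F(J)=0$ by (14). For $J=e^{\kappa s}\alpha+e^{-\kappa s}\beta$ this says $f_1\alpha+f_2\beta=0$, i.e. $J=y\cdot\alpha/f_2$. The solutions of $J'=LJ$ and the space $\{y\alpha:\alpha\in\mathbb C\}$ are both real 2-dimensional, so they coincide. Hence $L(t)$ is multiplication by $y'/y$, and $\tau=y'/y+\bar y'/\bar y$.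

**Step 7.5: Bianchi forces $\eta\to0$.** Let $J'=LJ$, realized near a given time by a family of integral curves of $N$. Since $\kappa^2$ is constant along each integral curve, differentiating across the family shows that $d\kappa^2(J)$ is constant along $c$. So $d\kappa^2(y\alpha)=\operatorname{Re}(\overline{\nabla\kappa^2}\,y\alpha)$ is constant in $t$ for each $\alpha\in\mathbb C$, i.e. $\nabla\kappa^2=g_0/\bar y$ along $c$ with a constant $g_0\in\mathbb C$. The first equation of (12) becomes
$$\eta'+\Big(\frac{2y'}y+\frac{\bar y'}{\bar y}\Big)\eta=-\frac{g_0}{\bar y},\qquad\text{i.e.}\qquad (y^2\bar y\,\eta)'=-g_0y^2.$$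
Therefore $|y|^3|\eta|\le k+k\int_{t_0}^t|y|^2\le k'e^{2\kappa t}$ for $t\ge t_0$ with constants $k,k'$. As $|y|\sim|f_2|e^{\kappa t}$, $|\eta(t)|=O(e^{-\kappa t})\to0$. But (15) gives $|\eta(t)|\ge\frac12|y(t)|\to\infty$. This contradiction proves $\eta=0$ on $\mathcal Z$.

## 8. Second order: $m$ vanishes on $\mathcal Z$, and $X$ is hyperbolic

Suppose $v\in\mathcal Z$, $p=\pi(v)$, $m(v)\ne0$. By (10) and Section 7, $\operatorname{Ric}_p=\lambda g+m\,v\otimes v$, so $v$ spans the eigenspace of a simple eigenvalue. Let $N$ be the smooth unit Ricci eigenvector field near $p$, for the simple eigenvalue continuing $\lambda+m$, with $N(p)=v$.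

**Step 8.1: $N$ has values in $\mathcal Z$ near $p$, and $\nabla_NN=0$.** The vertical derivative of $R_0$ at $v$ is now $0$, so the implicit function theorem is not available; a winding number replaces it. Let $D\subset S_pX$ be a small closed disc around $v$ with $a>0$ on $D$. On $\partial D$, (8) gives $R_0(w)=m(\nu\otimes\nu)_0\leftrightarrow\frac m2\nu^2$, with $\nu\neq0$ the projection of $v$ to $w^\perp$. By the example in Step 5.3 its winding number on $\partial D$ is $2$ up to orientation. Using a local orthonormal frame of $X$, regard $D$ as a disc in $S_{p'}X$ for $p'$ near $p$, and trivialize $E$ over these discs. For $p'$ close to $p$, $R_0$ is still nonzero on $\partial D$ with winding number $\pm2$, and $a>0$ on $D$. So $R_0$ has a zero $w'\in D\subset S_{p'}X$, and $w'\in\mathcal Z$. By Section 7, $w'$ is an eigenvector of $\operatorname{Ric}_{p'}$. Eigenvectors of $\operatorname{Ric}_{p'}$ lie in $\mathbb RN(p')$ or in $N(p')^\perp$, and $w'$ and $N(p')$ are both close to $v$, so $w'=N(p')$. By flow invariance $\phi^sN(p')\in\mathcal Z$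 for small $s$; it is a Ricci eigenvector close to $v$, hence a value of $N$. So $\nabla_NN=0$.

By (12) with $\eta\equiv0$, $N(m)=-\tau m$.

**Step 8.2: $m\det Y$ is constant, and $m$ never vanishes along $c_v$.** Let $c=c_v$, $\kappa=a(v)$, and let $I\ni0$ be the maximal open interval on which $m(t):=m(c'(t))\ne0$. Step 8.1 applies near every $c(t)$, $t\in I$, with fields $N$ satisfying $N=c'$ on $c$. They are unit eigenfields of a simple eigenvalue, so they agree on overlaps. Lemma 2 applies on compact subintervals of $I$, so $Y=\cosh(\kappa t)+\kappa^{-1}\sinh(\kappa t)L_0$. Since $(\det Y)'=\tau\det Y$, we get $(m\det Y)'=-\tau m\det Y+m\tau\det Y=0$, i.e. $m\det Y\equiv m(0)$ on $I$. At a finite endpoint $m\to0$ while $\det Y$ stays bounded, which is impossible. So $I=\mathbb R$, and $\det Y$ never vanishes, so $\det Y>0$ on $\mathbb R$.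

**Step 8.3: linearize to second order.** Fix $x_0\in v^\perp\setminus0$, and let $w_\epsilon,c_\epsilon,x_\epsilon,x=Y^{-1}x_0$ be as in Lemma 2. Near $c$ the field $N$ has values in $\mathcal Z$, so (11) holds at $c_\epsilon'$ with $\eta=0$, and $R_0(c_\epsilon')/\epsilon^2\to r:=\frac12mx^2$ locally uniformly (parallel frames smooth in $\epsilon$). With $Q_\epsilon=Q(c_\epsilon')$ and $a_\epsilon=a(w_\epsilon)$, (4) and (5) give $|Q_\epsilon|\le|R_0(w_\epsilon)|/a_\epsilon=O(\epsilon^2)$ uniformly on $\mathbb R$. By Lemma 1, $Q_\epsilon/\epsilon^2\to\hat Q$ with $\hat Q''=4\kappa^2\hat Q+4\kappa r$ and $|\hat Q|$ constant, and $\kappa|\hat Q|\le|r|$ by (5). As $r\neq0$, $\hat Q\ne0$. So $\frac12|m||x|^2\ge\kappa|\hat Q|>0$. Since $m\det Y=m(0)$, for each $x_0\neq0$ there is $\delta(x_0)=2\kappa|\hat Q|/|m(0)|>0$ with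
$$|Y(t)^{-1}x_0|^2\ge\delta(x_0)\det Y(t)\qquad\text{for all }t\in\mathbb R. \tag{16}$$

**Step 8.4: (16) is impossible.** Write $Y=\frac12e^{\kappa t}(1+L_0/\kappa)+\frac12e^{-\kappa t}(1-L_0/\kappa)$. If $\det(1+L_0/\kappa)\ne0$, then $e^{-\kappa t}Y(t)$ converges to an invertible matrix as $t\to\infty$; the left side of (16) tends to $0$ and the right side to $\infty$, a contradiction. If $\det(1-L_0/\kappa)\neq0$, the same happens as $t\to-\infty$. Otherwise $L_0$ has eigenvalues $\kappa$ and $-\kappa$, so $\det Y=e^{\kappa t}e^{-\kappa t}=1$. For an eigenvector $x_0$ with eigenvalue $\kappa$, $Y^{-1}x_0=e^{-\kappa t}x_0\to0$ as $t\to\infty$, contradicting (16). So $m=0$ on $\mathcal Z$.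

**Step 8.5: Case I gives $\mathbb H^3$.** Let $v\in\mathcal Z$, $p=\pi(v)$, $\kappa=a(v)$. By (10) with $\eta=0$, $m=0$ we have $\operatorname{Ric}_p=-2\kappa^2g$, so $R_0=0$ on $S_pX$ by (8). If $w\in S_pX$ and $a(w)>0$, then $w\in\mathcal Z$ and $-2a(w)^2=\operatorname{Ric}(w,w)=-2\kappa^2$. So on $S_pX$ the sets $\{a>0\}$ and $\{a=\kappa\}$ coincide; this set is open, closed and nonempty. Hence $S_pX\subset\mathcal Z$ with $a=\kappa$. Every $q\in X$ lies on a geodesic from $p$. By flow invariance $q=\pi(v')$ with $v'\in\mathcal Z$, $a(v')=\kappa$, so $\operatorname{Ric}_q=-2\kappa^2g$. By Step 5.1 all sectional curvatures equal $-\kappa^2$, and $X$ is a scaled $\mathbb H^3$.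

## 9. Case II: zeros of $(\nabla_w\operatorname{Ric})(w,w)$ on small circles

From now on $\mathcal Z=\emptyset$, and norms on $\mathrm{Sym}_0$ are again $|T|^2=\operatorname{tr}T^2$. The aim of this section is that at each point $\operatorname{Ric}$ is $0$ or has eigenvalues $(\rho,\rho,0)$.

**Step 9.1: zeros of $A$ are kernel vectors of $\operatorname{Ric}$.** If $A(v)=0$, then $Q(v)=0$ by (9). So $a(v)=0$, since otherwise $v\in\mathcal Z$ by Step 6.1, and then $\operatorname{Ric}(v,v)=0$ by (3). Conversely $\operatorname{Ric}(v,v)=0$ forces $a=P=Q=0$ by (3). As $\operatorname{Ric}\le0$,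
$$A(v)=0\iff B(v)=0\iff\operatorname{Ric}(v,v)=0\iff v\in\ker\operatorname{Ric}, \tag{17}$$
and then $a(v)=0$, $P(v)=Q(v)=0$. Since $A$ has a zero on each $S_pX$, $\ker\operatorname{Ric}_p\neq0$ for every $p$: the rank of $\operatorname{Ric}$ is at most $2$.

**Step 9.2: winding forces zeros of $C$.** Where $R_0\neq0$ and $A\ne0$ write $A=|A|e^{i\alpha}R_0/|R_0|$, $B=|A|e^{i\beta}R_0/|R_0|$, with $e^{i\cdot}$ denoting rotation in the oriented planes $E_w$. By (6),
$$C=\langle A+B,R_0\rangle=|A||R_0|(\cos\alpha+\cos\beta)=2|A||R_0|\cos\tfrac{\alpha+\beta}2\cos\tfrac{\alpha-\beta}2. \tag{18}$$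
On a circle in $S_pX$ where $A,R_0\neq0$, take continuous lifts $\alpha,\beta$ along one turn. If $\frac{\alpha+\beta}2$ changes by $\pm4\pi$, it takes at least four values in $\frac\pi2+\pi\mathbb Z$ on a half-open turn, so $C$ has at least four zeros on the circle.

**Step 9.3: if $\operatorname{Ric}_p$ has rank 2, its nonzero eigenvalues coincide.** Suppose the eigenvalues at $p$ are $\rho_1\neq\rho_2$, both $<0$, and $0$. Since the rank is at most $2$ everywhere, this form persists near $p$. Let $N$ be the smooth local unit kernel field. By (17) the zeros of $A$, and of $B$, on $S_pX$ are exactly $\pm N$. The antipodal map has differential $-\mathrm{Id}:v^\perp\to v^\perp$, and conjugation by $-\mathrm{Id}$ is trivial, so it pulls $A$ back to $v\mapsto A(-v)=-B(v)$. By the invariance of the index, $\mathrm{ind}_{-N}A=\mathrm{ind}_N(-B)=\mathrm{ind}_NB$, so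
$$\mathrm{ind}_NA+\mathrm{ind}_NB=4.$$
By (8) and $\rho_1\ne\rho_2$, $R_0\neq0$ near $N$, so $R_0$ trivializes $E$ there. Hence on a small circle around $N$ the lifts $\alpha,\beta$ change by $2\pi\,\mathrm{ind}_NA$ and $2\pi\,\mathrm{ind}_NB$, and $\frac{\alpha+\beta}2$ changes by $4\pi$. So $C$ has at least four zeros on it.

Now compute $C$ directly. Since $\operatorname{Ric}(N,\cdot)=0$, $(\nabla_z\operatorname{Ric})(N,y)=-\operatorname{Ric}(\nabla_zN,y)$; in particular $(\nabla_z\operatorname{Ric})(N,N)=0$. For unit $x\perp N$ and $w=\cos\epsilon\,N+\sin\epsilon\,x$, expanding the cubic form gives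
$$\frac{C(w)}{\sin\epsilon}=\cos^2\!\epsilon\;\ell(x)+\cos\epsilon\sin\epsilon\;q(x)+\sin^2\!\epsilon\;k(x),\qquad \ell(x)=2(\nabla_N\operatorname{Ric})(N,x)=-2\operatorname{Ric}(\nabla_NN,x),$$
with $q(x)=(\nabla_N\operatorname{Ric})(x,x)+2(\nabla_x\operatorname{Ric})(N,x)$ and $k(x)=(\nabla_x\operatorname{Ric})(x,x)$. If $\nabla_NN\neq0$ at $p$, then, as $\nabla_NN\perp N$ and $\operatorname{Ric}$ is nondegenerate on $N^\perp$, $\ell$ is a nonzero linear form with two simple zeros on the circle of unit $x$. The other terms are small in $C^1$ on this circle, so for small $\epsilon>0$, $C$ has exactly two zeros. This contradicts the count above. So $\nabla_NN=0$ at $p$ and likewise at all nearby points, and integral curves of $N$ are geodesics. Along them $a=P=Q=0$ by (17), and $P'=-2aQ-2R_0$ gives $R_0(N)=0$, i.e. $\rho_1=\rho_2$ by (8), a contradiction.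

**Step 9.4: $\operatorname{Ric}$ never has rank 1.** Suppose $\operatorname{Ric}_p$ has rank $1$. Rank-2 points have eigenvalues $(\rho,\rho,0)$ by Step 9.3, and so do limits of such points (possibly with $\rho=0$), so $p$ is not such a limit. As the rank cannot drop nearby, all points near $p$ have rank $1$, and there $\operatorname{Ric}=\rho\,e\otimes e$ with $\rho<0$ smooth and $e$ a smooth unit field.

Let $w\in S_pX$, $w\perp e$. By (17), $a=P=Q=0$ at $w$. So along $c_w$: $a=0$, $Q=0$ by (4), $P'=-2R_0$, and $P=-2tR_0(w)+O(t^2)$ in a parallel frame. By (8), $R_0(w)=\rho(e\otimes e)_0$, so $|R_0(w)|^2=\rho(p)^2/2$. By (3), with $\rho,e$ on the left evaluated at $c_w(t)$,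
$$-\rho\langle e,c_w'\rangle^2=-\operatorname{Ric}(c_w',c_w')=\tfrac14|P|^2=\tfrac{\rho(p)^2}2t^2+O(t^3).$$
Since $\langle e,c_w'\rangle=t\langle\nabla_we,w\rangle+O(t^2)$, we get $\langle\nabla_we,w\rangle^2=|\rho(p)|/2\neq0$ for all unit $w\perp e$. For any $w\in S_pX$, $C(w)=\langle e,w\rangle^2w(\rho)+2\rho\langle e,w\rangle\langle\nabla_we,w\rangle$. On the circle $\{\langle w,e\rangle=\sin\epsilon\}\subset S_pX$ this is $\sin\epsilon\,\big(\sin\epsilon\,w(\rho)+2\rho\langle\nabla_we,w\rangle\big)$, so for small $\epsilon>0$, $C\neq0$ on the whole circle.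

On the cap $\{\langle w,e\rangle\ge\sin\epsilon\}$, $A$ and $B$ have no zeros by (17), since kernel vectors are orthogonal to $e$. So in a trivialization of $E$ over the cap they have winding number $0$ on the boundary circle. By (8), $R_0(w)=\rho(e_w\otimes e_w)_0$ vanishes in the cap only at $e$ and has winding number $2$ on the positively oriented boundary (example in Step 5.3). So along the circle $\alpha$ and $\beta$ each change by $-4\pi$, hence so does $\frac{\alpha+\beta}2$, and $C$ has zeros on the circle by Step 9.2. This is a contradiction.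

So at each point either $\operatorname{Ric}=0$, or $\operatorname{Ric}=\rho(g-N\otimes N)$ with $\rho<0$ and $N$ a unit vector. Let $\Omega=\{\operatorname{Ric}\neq0\}$, an open set. If $\Omega=\emptyset$, then $X$ is flat by Step 5.1, i.e. $X=\mathbb R^3$. From now on $\Omega\ne\emptyset$.

## 10. The kernel of $\operatorname{Ric}$ is parallel

On $\Omega$, $N$ is locally a smooth unit field, unique up to sign, and $\rho=\frac12\mathrm{scal}$ is smooth. The contracted Bianchi identity $\operatorname{div}\operatorname{Ric}=\frac12\nabla\mathrm{scal}=\nabla\rho$ gives $N(\rho)N+\rho(\operatorname{div}N)N+\rho\nabla_NN=0$, and since $\nabla_NN\perp N$,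
$$\nabla_NN=0,\qquad N(\rho)=-\rho\operatorname{div}N. \tag{19}$$
Also $R_N=0$: its traceless part vanishes by (8) and its trace is $\operatorname{Ric}(N,N)=0$.

**Step 10.1: the geodesic in direction $N$ stays in $\Omega$.** Let $p\in\Omega$, $c=c_{N(p)}$, and $I\ni0$ the maximal open interval with $c(I)\subset\Omega$. The set of $t\in I$ with $c'(t)\in\ker\operatorname{Ric}$ is closed in $I$, and open because $\nabla_NN=0$. So it is $I$, and near each $c(t)$ we choose the sign of $N$ such that $N=c'$ on $c$; these fields agree on overlaps. Lemma 2 applies with $\kappa=0$ on compact subintervals: $Y=1+tL_0$. By (19), $(\rho\det Y)'=0$, so $\rho(c(t))\det Y(t)\equiv\rho(p)$. At a finite endpoint $\rho=\frac12\mathrm{scal}\to0$ with $\det Y$ bounded, which is impossible. So $I=\mathbb R$, and $\det Y>0$.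

**Step 10.2: $\nabla N=0$ on $\Omega$.** We compare with nearby geodesics. Let $x_0\perp N(p)$, $\mathcal I\ni0$ a compact interval, and $w_\epsilon,c_\epsilon,x_\epsilon,x=Y^{-1}x_0$ as in Lemma 2. By (3), with $\rho$ evaluated at $c_\epsilon$,
$$8a^2+|P|^2+|Q|^2=-4\operatorname{Ric}(c_\epsilon',c_\epsilon')=-4\rho\,\frac{\epsilon^2|x_\epsilon|^2}{1+\epsilon^2|x_\epsilon|^2}. \tag{20}$$
So $a,|P|,|Q|=O(\epsilon)$ on $\mathcal I$. By (8), $R_0(c_\epsilon')=-\rho(n\otimes n)_0$, with $n$ the projection of $N$ to $c_\epsilon'^\perp$ and $|n|=O(\epsilon)$; so $R_0=O(\epsilon^2)$. Hence $P'=-2aQ-2R_0=O(\epsilon^2)$, so $(|P|^2)'=2\langle P,P'\rangle=O(\epsilon^3)$, while $a$ and $|Q|$ are constant along $c_\epsilon$. The left side of (20) therefore varies on $\mathcal I$ by $O(\epsilon^3)$. Dividing by $\epsilon^2$ and letting $\epsilon\to0$, $\rho(c(t))|x(t)|^2$ is constant in $t$. With $\rho\det Y=\rho(p)$,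
$$|Y(t)^{-1}x_0|^2=\det Y(t)\,|x_0|^2\qquad\text{for all }x_0\perp N(p),\ t\in\mathbb R.$$
Taking determinants of these quadratic forms on a plane, $(\det Y)^{-2}=(\det Y)^2$, so $\det Y=1$, and $1+tL_0$ is orthogonal for all $t$. The $t^2$-term of $(1+tL_0)^T(1+tL_0)=1$ gives $L_0^TL_0=0$, so $L_0=0$. With $\nabla_NN=0$ this gives $\nabla N=0$ at $p$, hence on $\Omega$.

**Step 10.3: $\Omega=X$.** Let $p\in\Omega$, $w\in S_pX$, and $I\ni0$ the maximal open interval with $c_w(I)\subset\Omega$. If $w=\pm N$, then $I=\mathbb R$ by Step 10.1. Otherwise choose $N$ continuously along $c_w|_I$. As $N$ is parallel, $\langle c_w',N\rangle$ is constant on $I$, equal to $\cos\vartheta$ with $\sin\vartheta\ne0$. Then $\operatorname{Ric}(c_w',c_w')=\rho\sin^2\vartheta$, so $C(c_w')=\rho'\sin^2\vartheta$ with $\rho'=\frac d{dt}\rho(c_w(t))$, and $|R_0|=|\rho|\sin^2\vartheta/\sqrt2$ by (8). By (6), $|(\log|\rho|)'|\le|P|/\sqrt2$, and by (3) $|P|^2\le-4\operatorname{Ric}(c_w',c_w')$ is bounded on bounded time intervals. At a finite endpoint of $I$ we would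 have $\rho\to0$ and $\log|\rho|\to-\infty$, which is therefore impossible. So $I=\mathbb R$. Every point of $X$ lies on a geodesic from $p$, so $\Omega=X$.

## 11. Splitting off a line

**Step 11.1: end of the proof of Theorem A.** It remains to treat $\Omega=X$. The line field $\ker\operatorname{Ric}$ is parallel and $X$ is simply connected, so there is a global parallel unit field $N$. By de Rham's theorem $X=\Sigma\times\mathbb R$, with $\Sigma$ a complete simply connected surface, and its curvature is $\rho<0$ since $\operatorname{Ric}=\rho(g-N\otimes N)$. By the computation for products in Section 2, $\rho$ is constant, so $\Sigma$ is a scaled $\mathbb H^2$ and $X$ is $\mathbb H^2\times\mathbb R$ up to scaling. Together with Step 8.5 (Case I) and the flat case of Section 9, this proves Theorem A. $\blacksquare$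

## 12. The converse, and how much reversibility is needed

> **Theorem B.** A simply connected complete 3-manifold has invariant horospherical mean curvature function if and only if, up to scaling, it is $\mathbb R^3$ ($h=0$), $\mathbb H^2\times\mathbb R$ ($h(v)=-|v_{\mathbb H^2}|$) or $\mathbb H^3$ ($h=-2$).

*Proof.* "Only if" is Theorem A. "If": the example of the three model spaces in Section 1 shows that they have no conjugate points and computes the stated functions $h$, which are continuous, reversible and flow invariant. Replacing $g$ by $\mu^2g$, $\mu>0$, reparametrizes geodesics and replaces $h$ by $h/\mu$, so the property is invariant under scaling. $\square$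

**Definition (no focal points).** $X$ has no focal points if $|J|$ is strictly increasing for $t>0$ for every normal Jacobi field $J\not\equiv0$ with $J(0)=0$.

For example, sectional curvature $\le0$ suffices: $|J|^2$ is convex with derivative $0$ at $t=0$, and if its derivative vanished at some $t_1>0$ it would vanish on $[0,t_1]$, so $J\equiv0$.

> **Theorem C.** Let $(X,g)$ be simply connected, complete, without conjugate points, and let $D(v)=U^u_v-U^s_v$.
>
> 1. (Any dimension $n\ge2$.) If $h$ is flow invariant and $\det D(v)\ne0$, then $h(v)=h(-v)$. So in Theorem A reversibility need only be assumed at vectors $v$ with $D(v)$ singular.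
> 2. If $\dim X=3$, $h$ is continuous and flow invariant, and $D(v)$ is nonsingular for a dense set of $v$, then $X$ is a scaled $\mathbb H^3$.
> 3. If $\dim X=3$, $X$ has no focal points (e.g. sectional curvature $\le0$), and $h$ is continuous and flow invariant, then $X$ is up to scaling $\mathbb R^3$, $\mathbb H^2\times\mathbb R$ or $\mathbb H^3$. Reversibility need not be assumed.

**Proof of 1: $\det D$ satisfies a linear equation along orbits.** Steps 1.1 to 1.3 used neither continuity nor reversibility of $h$, so $U^s$ and $U^u$ satisfy (1). Subtracting, $D'=-(DU^s+U^sD+D^2)$, and since $\operatorname{adj}(D)D=D\operatorname{adj}(D)=\det D\cdot\mathrm{Id}$,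
$$(\det D)'=\operatorname{tr}(\operatorname{adj}(D)D')=-(2\operatorname{tr}U^s+\operatorname{tr}D)\det D=-(h(v)-h(-v))\det D,$$
using $\operatorname{tr}U^s=h(v)$ and $\operatorname{tr}U^u=-h(-v)$. Both $h(v)$ and $h(-v)$ are constant along the orbit, because $h(-\phi^tv)=h(\phi^{-t}(-v))=h(-v)$. So $\det D(\phi^tv)=\det D(v)\,e^{-(h(v)-h(-v))t}$ for all $t\in\mathbb R$. But $D\ge0$ gives $0\le\det D\le\big(\frac{\operatorname{tr}D}{n-1}\big)^{n-1}$, where $\operatorname{tr}D=-h(v)-h(-v)$ is constant along the orbit. So $\det D(\phi^tv)$ is bounded in $t\in\mathbb R$, and $\det D(v)\neq0$ forces $h(v)=h(-v)$. $\square$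

**Proof of 2: density.** By part 1, $h(v)=h(-v)$ on a dense set, hence everywhere by continuity, and Theorem A applies. In $\mathbb R^3$ one has $D=0$, and in $\mathbb H^2\times\mathbb R$ one has $D=\operatorname{diag}(2|v_{\mathbb H^2}|,0)$. Both are singular for every $v$, also after scaling. So $X$ is a scaled $\mathbb H^3$. $\square$

**Proof of 3: semidefiniteness handles singular $D$.** For $r>0$ and $x\in v^\perp$ the Jacobi field $S_{v,-r}x$ vanishes at $-r$, so its length increases for $t>-r$, and at $t=0$ this gives $\langle U_{v,-r}x,x\rangle\ge0$. In the limit $U^u\ge0$, hence $U^s_v=-U^u_{-v}\le0$; in particular $h\le0$. If $D(v)$ is nonsingular, part 1 gives $h(v)=h(-v)$. If $f$ is a unit vector in $\ker D(v)$, then $0\le\langle U^uf,f\rangle=\langle U^sf,f\rangle\le0$, so by semidefiniteness $U^sf=U^uf=0$. With $n\perp f$ a unit vector in $v^\perp$, this gives $U^s=h(v)\,n\otimes n$ and $U^u=-h(-v)\,n\otimes n$. The traces of $U^s$ and $U^u$ are constant along the orbit, so the traces of (1) at $v$ give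
$$h(v)^2=\operatorname{tr}\big((U^s)^2\big)=-\operatorname{Ric}(v,v)=\operatorname{tr}\big((U^u)^2\big)=h(-v)^2.$$
As $h\le0$, $h(v)=h(-v)$. So $h$ is reversible and Theorem A applies. $\square$
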